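\title{Basic forms of a singular foliation are the forms on its leaf space}

\begin{abstract}
Let $\mathcal F$ be a singular foliation, in the sense of Stefan and Sussmann, of a smooth manifold $N$. We prove that pullback along the quotient map is an isomorphism from the complex of diffeological forms on the leaf space $N/\mathcal F$ onto the complex of $\mathcal F$-basic forms on $N$. Two lifts of a plot of the leaf space need not be related by flows tangent to $\mathcal F$. On a dense set of parameters, however, they are related by one of countably many holonomy maps, by the Baire category theorem, and this is enough. The same method describes the forms on the quotient by a singular foliation with countably many transverse symmetries, on the orbit space of a Lie groupoid with second countable space of arrows, and on the orbit space of an arbitrary family of local vector fields.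
\end{abstract}

\section{Introduction}\label{sec:intro}

The leaf space of a foliation need not be a manifold, yet there are two reasonable ways to say what a differential form on it is. One works on the foliated manifold and keeps the forms that ignore the leaf directions. The other works on the quotient and prescribes what a form does on every smooth family of leaves. We prove that the two notions agree for every singular foliation.

Manifolds are smooth, Hausdorff and second countable, and $N$ is a manifold of dimension $n$. A \emph{singular foliation} $\mathcal F$ of $N$, in the sense of Stefan and Sussmann, is a partition of $N$ into connected immersed submanifolds, the \emph{leaves}, possibly of varying dimension, with the following \emph{extension property}. Write $L_x$ for the leaf through $x$; it carries its own manifold structure, for which the inclusion $L_x\to N$ is an injective immersion. Call a vector field $X$ on an open subset of $N$ \emph{tangent to $\mathcal F$} if $X_y\in T_yL_y$ for all $y$ in its domain. The extension property asks that for every $x\in N$ and $v\in T_xL_x$ there be a vector field $X$ on $N$ tangent to $\mathcal F$ with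 $X_x=v$. The origin and the circles centered at the origin form a singular foliation of $\mathbb R^2$: the multiples of the rotation field $x\partial_y-y\partial_x$ provide the extensions.

\medskip\noindent\emph{Basic forms.} A form $\alpha\in\Omega^\bullet(N)$ is \emph{$\mathcal F$-basic} if $\iota_X\alpha=0$ and $\mathcal L_X\alpha=0$ for every vector field $X$ on $N$ tangent to $\mathcal F$. By Cartan's formula $\mathcal L_X=d\iota_X+\iota_Xd$, this means $\iota_X\alpha=0=\iota_Xd\alpha$ for all such $X$, and by the extension property this in turn is a pointwise condition:
\begin{equation}\label{eq:pointwise}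
\alpha \text{ is basic}\iff \iota_v\alpha=0=\iota_v\,d\alpha\ \text{ for all } x\in N,\ v\in T_xL_x .
\end{equation}
In particular $d\alpha$ is basic when $\alpha$ is, so the basic forms make up a subcomplex $\Omega_b^\bullet(N,\mathcal F)$ of the de Rham complex.

\medskip\noindent\emph{Diffeological forms.} Let $\sim$ be any equivalence relation on $N$ and $\pi:N\to N/{\sim}$ the quotient map. A \emph{plot} of the quotient diffeology is a map $P:U\to N/{\sim}$, with $U$ open in some $\mathbb R^m$, such that every point of $U$ has a neighborhood $V$ with $P|_V=\pi\circ F$ for a smooth map $F:V\to N$, a \emph{local lift} of $P$. A \emph{diffeological $k$-form} $\omega$ on $N/{\sim}$ assigns to each plot $P:U\to N/{\sim}$ a form $\omega_P\in\Omega^k(U)$ such that $\omega_{P\circ\varphi}=\varphi^*\omega_P$ for every smooth map $\varphi:U'\to U$ between open subsets of Euclidean spaces. With $(d\omega)_P=d(\omega_P)$ these forms make up a complex $\Omega^\bullet(N/{\sim})$, and $\pi$ induces a chain map $\pi^*:\Omega^\bullet(N/{\sim})\to\Omega^\bullet(N)$ (Lemma~\ref{lem:descent}). When $\sim$ is the relation of lying in the same leaf we write $N/\mathcal F$ for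 the quotient.

\medskip It is known that $\pi^*:\Omega^\bullet(N/\mathcal F)\to\Omega^\bullet(N)$ is injective with image contained in $\Omega_b^\bullet(N,\mathcal F)$; the short proofs are in Section~\ref{sec:descent}. The question, which we take from \cite{Miyamoto}, is whether the image is always all of $\Omega_b^\bullet(N,\mathcal F)$. It is.

\begin{theorem}\label{thm:main}
Let $\mathcal F$ be a singular foliation of a manifold $N$. Every $\mathcal F$-basic form on $N$ is $\pi^*\omega$ for a unique diffeological form $\omega$ on $N/\mathcal F$. Hence $\pi^*:\Omega^\bullet(N/\mathcal F)\to\Omega_b^\bullet(N,\mathcal F)$ is an isomorphism of complexes.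
\end{theorem}

The simplest cases suggest this answer. In degree $0$ both sides consist of the smooth functions on $N$ that are constant on leaves, because a function whose differential vanishes on a connected leaf is constant on it. If $N=Q\times T$ with $Q$ a cube, $T$ open in a Euclidean space and leaves $Q\times\{t\}$, then the plots of $N/\mathcal F=T$ are the smooth maps into $T$, and the basic forms are those that involve neither the coordinates of $Q$ nor their differentials, so both sides are $\Omega^\bullet(T)$. There is also a reason for doubt. Being basic is an infinitesimal condition along vector fields tangent to $\mathcal F$, whereas descending to $N/\mathcal F$ is a condition on all pairs of smooth maps $f,g:U\to N$ such that $f(u)$ and $g(u)$ lie in the same leaf for each $u$. Nothing says that $f(u)$ can be joined to $g(u)$ inside the leaf in a way that depends smoothly, or even continuously, on $u$, and Example~\ref{ex:circles} shows that tangent flows can fail to do so.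

The proof turns this around. The identity $f^*\alpha=g^*\alpha$ is a closed condition on $u$, so it only has to be proved on a dense set. On small open sets of parameters where the leaf dimension along $f$ is constant, the points $f(u)$ and $g(u)$ are related by maps between local transversals that preserve the form. Only countably many such maps are needed, so by the Baire category theorem a single one works on an open set of parameters.

Section~\ref{sec:descent} reduces the theorem to pairs of lifts, Section~\ref{sec:examples} carries out the argument by hand in two examples, and Sections~\ref{sec:charts}--\ref{sec:baire} contain the proof. The remaining sections apply the method further: to the structure of pairs of lifts (Proposition~\ref{prop:generic}), to foliations with countably many transverse symmetries (Theorem~\ref{thm:sym}), to Lie groupoids and Lie group actions (Corollary~\ref{cor:groupoid}), and to orbits of families of vector fields (Corollary~\ref{cor:family}).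

\section{Descent of forms and pairs of lifts}\label{sec:descent}

Let $\sim$ be an equivalence relation on $N$. A \emph{pair of lifts} is a pair of smooth maps $f,g:U\to N$, with $U$ open in some $\mathbb R^m$, such that $\pi\circ f=\pi\circ g$. The next lemma removes the diffeological language from the problem.

\begin{lemma}\label{lem:descent}
Let $\sim$ be an equivalence relation on $N$.
\begin{enumerate}
\item[(a)] For $\omega\in\Omega^k(N/{\sim})$ there is a unique form $\pi^*\omega\in\Omega^k(N)$ with $F^*\pi^*\omega=\omega_{\pi\circ F}$ for all smooth $F:U\to N$. The map $\pi^*$ is an injective chain map.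
\item[(b)] A form $\alpha\in\Omega^k(N)$ lies in the image of $\pi^*$ if and only if $f^*\alpha=g^*\alpha$ for every pair of lifts $f,g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For the inverse $\lambda:O\to N$ of a chart put $\alpha_\lambda=(\lambda^{-1})^*\omega_{\pi\circ\lambda}$ on $\lambda(O)$. If $F:U\to N$ is smooth, then $\pi\circ F=(\pi\circ\lambda)\circ(\lambda^{-1}\circ F)$ on $F^{-1}(\lambda(O))$, so $\omega_{\pi\circ F}=F^*\alpha_\lambda$ there. Taking for $F$ the inverse of another chart shows that the forms $\alpha_\lambda$ agree on overlaps. They define $\pi^*\omega$, and $F=\lambda$ gives uniqueness. The map $\pi^*$ commutes with $d$ because pullback does. If $\pi^*\omega=0$ and $F:V\to N$ is a local lift of a plot $P$, then $\omega_P|_V=\omega_{\pi\circ F}=0$; hence $\omega=0$.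

(b) If $\alpha=\pi^*\omega$, then $f^*\alpha=\omega_{\pi\circ f}=\omega_{\pi\circ g}=g^*\alpha$. Conversely, assume the condition and let $P:U\to N/{\sim}$ be a plot. Two local lifts $F:V\to N$ and $F':V'\to N$ of $P$ restrict to a pair of lifts on $V\cap V'$, so $F^*\alpha=F'^*\alpha$ there, and the forms $F^*\alpha$ glue to a form $\omega_P$ on $U$. If $\varphi:U'\to U$ is smooth, then $F\circ\varphi$ is a local lift of $P\circ\varphi$ on $\varphi^{-1}(V)$, so $\omega_{P\circ\varphi}=\varphi^*\omega_P$. Thus $\omega$ is a diffeological form, and $\omega_{\pi\circ F}=F^*\alpha$ for all smooth $F$, that is, $\pi^*\omega=\alpha$.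
\end{proof}

By composing with charts, a form in the image of $\pi^*$ satisfies $f^*\alpha=g^*\alpha$ also for smooth maps $f,g:M\to N$ with $\pi\circ f=\pi\circ g$ defined on any manifold $M$, Hausdorff or not.

The obvious pairs of lifts for $N/\mathcal F$ come from flows. That tangent flows preserve leaves needs a proof, since a leaf need be neither closed nor embedded.

\begin{lemma}\label{lem:curves}
Let $X$ be a vector field on an open set $O\subset N$, tangent to $\mathcal F$. For each leaf $L$, the restriction $X|_L$ is a smooth vector field on the open subset $L\cap O$ of $L$. Every integral curve $c:J\to O$ of $X$, with $J$ an interval, lies in a single leaf $L$ and is smooth as a map into $L$. Consequently the flow of $X$ restricts on each leaf $L$ to the flow of $X|_L$, which is smooth for the manifold structure of $L$.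
\end{lemma}

\begin{proof}
The restriction $X|_L$ is a smooth section of the bundle $TN|_L$ over $L\cap O$ with values in the subbundle $TL$, hence a smooth section of $TL$. Let $s_0\in J$ and $L=L_{c(s_0)}$. The integral curve of $X|_L$ that passes through $c(s_0)$ at time $s_0$ is also an integral curve of $X$ in $N$, so by uniqueness it coincides with $c$ near $s_0$. Thus near each $s_0$ the curve $c$ is a smooth curve in $L_{c(s_0)}$. The sets $c^{-1}(L)$ are therefore open, and they partition the connected set $J$, so only one is nonempty. It follows that $X$ and $X|_L$ have the same integral curves through points of $L$.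
\end{proof}

\begin{lemma}\label{lem:flow}
Let $X$ be a vector field on a manifold $O$, with flow $\phi:D\to O$ defined on the open set $D\subset\mathbb R\times O$, and let $\operatorname{pr}:D\to O$ be the projection. A form $\alpha$ on $O$ satisfies $\iota_X\alpha=0=\mathcal L_X\alpha$ if and only if $\phi^*\alpha=\operatorname{pr}^*\alpha$.
\end{lemma}

\begin{proof}
Let $s$ be the coordinate on $\mathbb R$ and $\theta=\phi^*\alpha-\operatorname{pr}^*\alpha$. The field $\partial_s$ is $\phi$-related to $X$ and $\operatorname{pr}$-related to $0$, so $\iota_{\partial_s}\theta=\phi^*\iota_X\alpha$ and, by Cartan's formula, $\mathcal L_{\partial_s}\theta=\phi^*\mathcal L_X\alpha$. If $\theta=0$, pull these identities back to $\{0\}\times O$, where $\phi$ is the identity. Conversely, if $\iota_X\alpha=0=\mathcal L_X\alpha$, then in coordinates $(s,y)$ the form $\theta$ contains no $ds$, and its coefficients are constant on each interval $D\cap(\mathbb R\times\{y\})$. Its pullback to $\{0\}\times O$ is $\alpha-\alpha=0$, so the coefficients vanish.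
\end{proof}

If $X$ is a vector field on $N$ tangent to $\mathcal F$, then $\pi\circ\phi=\pi\circ\operatorname{pr}$ by Lemma~\ref{lem:curves}. So a form $\alpha$ in the image of $\pi^*$ satisfies $\phi^*\alpha=\operatorname{pr}^*\alpha$, and Lemma~\ref{lem:flow} shows that it is basic. Together with Lemma~\ref{lem:descent}, this reduces Theorem~\ref{thm:main} to the following statement:
\begin{equation}\label{eq:claim}
f^*\alpha=g^*\alpha\quad\text{for every basic form $\alpha$ and every pair of lifts $f,g$ for $N/\mathcal F$.}
\end{equation}

Lemma~\ref{lem:flow} also suggests a first attempt at \eqref{eq:claim}. Suppose that on an open set $V\subset U$ there are vector fields $Y_1,\dots,Y_\ell$ on $N$ tangent to $\mathcal F$, with flows $\phi^{Y_k}$, and smooth functions $\tau_1,\dots,\tau_\ell:V\to\mathbb R$ such that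
\begin{equation}\label{eq:flows}
g(v)=\phi^{Y_\ell}_{\tau_\ell(v)}\circ\cdots\circ\phi^{Y_1}_{\tau_1(v)}(f(v)),\qquad v\in V.
\end{equation}
For $\ell=1$ we have $g=\phi\circ(\tau_1,f)$ and $f=\operatorname{pr}\circ(\tau_1,f)$, so $g^*\alpha=f^*\alpha$ on $V$ for basic $\alpha$; the general case follows by induction on $\ell$. The attempt would succeed if every point of $U$ had such a neighborhood $V$.

\section{Two examples}\label{sec:examples}

Let $\eta(u)=e^{-1/u^2}$ for $u\neq0$ and $\eta(0)=0$, and let $\bar\eta(u)=\operatorname{sgn}(u)\eta(u)$. Both functions are smooth on $\mathbb R$, since all derivatives of $\eta$ vanish at $0$. The first example shows that \eqref{eq:flows} can fail, and that density repairs the failure.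

\begin{example}[circles in the plane]\label{ex:circles}
Let $\mathcal F$ consist of the origin and the circles centered at the origin in $\mathbb R^2=\mathbb C$, and let $f(u)=(\eta(u),0)$, $g(u)=(\bar\eta(u),0)$. This is a pair of lifts. We claim that \eqref{eq:flows} holds on no neighborhood of $u=0$.

A tangent field $Y=Y^1\partial_x+Y^2\partial_y$ satisfies $xY^1+yY^2=0$. Setting $x=0$ shows that $Y^2$ vanishes on the $y$-axis, so $Y^2=xa$ with $a$ smooth by Hadamard's lemma. Then $x(Y^1+ya)=0$, and $Y^1=-ya$ by continuity. Thus $Y=a\,(x\partial_y-y\partial_x)$, its integral curves solve $\dot z=ia(z)z$, and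
\[
\phi^Y_s(z)=e^{i\vartheta(s,z)}z,\qquad \vartheta(s,z)=\int_0^s a(\phi^Y_r(z))\,dr .
\]
The angle $\vartheta$ is continuous in $(s,z)$, also at $z=0$. If \eqref{eq:flows} held near $0$, adding the $\ell$ angles would give a continuous function $A$ with $g(u)=e^{iA(u)}f(u)$. Then $e^{iA(u)}=1$ for $u>0$ and $e^{iA(u)}=-1$ for $u<0$, which contradicts continuity at $0$.

Still $f^*\alpha=g^*\alpha$ for basic $\alpha$. For $u>0$ we have $g=f$; for $u<0$ formula \eqref{eq:flows} holds with the rotation field and the constant time $\pi$; and at $u=0$ the two forms agree by continuity.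
\end{example}

In that example we read off from the formulas where each relation between $f$ and $g$ holds. For an unknown pair of lifts, the open sets have to be found by a covering argument, which the next example shows in its simplest form.

\begin{example}[the M\"obius band]\label{ex:mobius}
Let $p:\mathbb R^2\to N$ be the quotient by the group generated by $\sigma(x,t)=(x+1,-t)$. The field $\partial_x$ is $\sigma$-invariant and descends to a nowhere vanishing field on $N$, whose orbits are the leaves of a foliation $\mathcal F$. The points $p(x,t)$ and $p(x',t')$ lie in the same leaf exactly when $t'=\pm t$. Let $q(x,t)=t$ and let $\alpha$ be basic. Then $p^*\alpha$ is annihilated by $\iota_{\partial_x}$ and $\mathcal L_{\partial_x}$, so $p^*\alpha=q^*\beta$ for a form $\beta$ on $\mathbb R$. From $p\circ\sigma=p$ and $q\circ\sigma=-q$ we get $q^*\beta=q^*(-\mathrm{id})^*\beta$, so $\beta$ is invariant under the two maps $h_\pm=\pm\mathrm{id}$.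

Let $f,g:U\to N$ be a pair of lifts on a ball $U$. Lift $f,g$ through the covering $p$ and compose with $q$ to get smooth functions $b,b':U\to\mathbb R$ with $f^*\alpha=b^*\beta$, $g^*\alpha=b'^*\beta$, and $b'(u)=\pm b(u)$ for each $u$. The sign need not be locally constant, as $b=\eta$, $b'=\bar\eta$ shows. But $U$ is the union of the closed sets $A_\pm=\{u:b'(u)=h_\pm(b(u))\}$. A nonempty open set $U'\subset U$ either lies in $A_+$ or contains the nonempty open set $U'\setminus A_+\subset A_-$. On an open set contained in $A_\pm$ we have $g^*\alpha=b'^*\beta=b^*h_\pm^*\beta=b^*\beta=f^*\alpha$. So the two forms agree on a dense set, hence everywhere.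
\end{example}

The general proof needs a substitute for each ingredient of this example. The projection $q$ and the form $\beta$ exist only locally, in charts that depend on the leaf dimension (Section~\ref{sec:charts}). The maps $h_\pm$ become a countable family of maps between local transversals (Section~\ref{sec:holonomy}). The cover by two closed sets becomes a countable cover, to which the Baire category theorem applies (Section~\ref{sec:baire}).

\section{Adapted charts}\label{sec:charts}

From now on $\mathcal F$ is a singular foliation of $N$, and $N_d=\{x\in N:\dim L_x=d\}$ for $0\le d\le n$.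

\begin{lemma}\label{lem:lsc}
If $\dim L_x=d$, then $\dim L_y\ge d$ for all $y$ in a neighborhood of $x$.
\end{lemma}

\begin{proof}
By the extension property there are fields $X_1,\dots,X_d$ tangent to $\mathcal F$ that are linearly independent at $x$, hence at all points near $x$.
\end{proof}

Near a point of $N_d$ the foliation need not be a product with $d$-dimensional leaves, because nearby leaves may be larger. What we can have is a product chart whose $d$-dimensional slices lie inside leaves. An \emph{adapted chart of rank $d$} is a diffeomorphism $\Phi:Q\times T\to W$ onto an open set $W\subset N$, with $Q\subset\mathbb R^d$ an open cube and $T\subset\mathbb R^{n-d}$ open, such that the coordinate fields $\partial_1,\dots,\partial_d$ on $W$ of the coordinates $x_1,\dots,x_d$ of $Q$ are tangent to $\mathcal F$. Its \emph{projection} is $q:W\to T$, $q(\Phi(x,t))=t$, and we call $T$ its \emph{transversal}.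

\begin{lemma}\label{lem:charts}
Every $p\in N_d$ lies in the image of an adapted chart of rank $d$.
\end{lemma}

\begin{proof}
By the extension property there are fields $X_1,\dots,X_d$ tangent to $\mathcal F$ whose values at $p$ form a basis of $T_pL_p$; let $\phi^k$ be the flow of $X_k$. Let $\sigma:T\to N$ be an embedding of a neighborhood $T$ of $0\in\mathbb R^{n-d}$ with $\sigma(0)=p$ and image of $d_0\sigma$ complementary to $T_pL_p$. For $(x,t)$ near $(0,0)$ put
\[
\Phi(x,t)=\phi^1_{x_1}\circ\cdots\circ\phi^d_{x_d}(\sigma(t)).
\]
At $(0,0)$ the differential of $\Phi$ sends $\partial/\partial x_k$ to $X_k(p)$ and restricts to $d_0\sigma$ on $\mathbb R^{n-d}$, so it is invertible. After shrinking $T$ and choosing a small cube $Q$ around $0$, the map $\Phi:Q\times T\to W$ is a diffeomorphism onto an open set. The fields $X_k$ need not commute, so $\partial_k$ differs from $X_k$ in general, and tangency requires an argument. For fixed $t$, Lemma~\ref{lem:curves} shows that $\Phi(\cdot,t)$ is a composition of flows on the manifold $L=L_{\sigma(t)}$, hence a smooth map $Q\to L$. Its partial derivatives, which are the values of $\partial_k$, lie in $TL$.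
\end{proof}

An adapted chart has two properties, of different reach. The first concerns the foliation and holds only at points of $N_d$; the second concerns basic forms and holds on the whole of $W$.

\begin{lemma}\label{lem:props}
Let $\Phi:Q\times T\to W$ be an adapted chart of rank $d$.
\begin{enumerate}
\item[(a)] If $y\in W\cap N_d$, then $T_yL_y=\ker d_yq$. Hence $q\circ\gamma$ is constant for every piecewise smooth curve $\gamma:[a,b]\to N$ with image in $W\cap N_d$ and $\dot\gamma(s)\in T_{\gamma(s)}L_{\gamma(s)}$.
\item[(b)] If $\alpha$ is basic, then $\alpha|_W=q^*\beta$ for a unique form $\beta$ on $T$, and $\beta=\Phi(x,\cdot)^*\alpha$ for every $x\in Q$.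
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The space $\ker d_yq$ is spanned by the $\partial_k(y)$, so it is contained in $T_yL_y$, and both spaces have dimension $d$. The continuous function $q\circ\gamma$ then has derivative $0$ on each smooth piece.

(b) Let $y\in W$ and let $\chi$ be a smooth function with compact support in $W$ and $\chi=1$ near $y$. The field $\chi\partial_k$, extended by $0$, is defined on $N$ and tangent to $\mathcal F$, and it equals $\partial_k$ near $y$. So $\iota_{\partial_k}\alpha=0$ and $\mathcal L_{\partial_k}\alpha=0$ near $y$, hence on $W$. The first equation says that $\alpha|_W$ contains no $dx_k$ in the coordinates $(x,t)$. The second says that its coefficients have vanishing $x_k$-derivatives, so they do not depend on $x$, as $Q$ is connected. This gives $\beta$, and $q\circ\Phi(x,\cdot)=\mathrm{id}_T$ gives the formula and uniqueness.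
\end{proof}

\section{Countably many holonomy maps}\label{sec:holonomy}

A subspace of a second countable space is second countable, so every open cover of $N_d$ has a countable subcover. By Lemma~\ref{lem:charts} we can therefore fix, for each $d$, a countable family of adapted charts $\Phi_i:Q_i\times T_i\to W_i$, $i\in I_d$, of rank $d$ with $N_d\subset\bigcup_{i\in I_d}W_i$. Let $q_i$ be the projections and, for a basic form $\alpha$, let $\beta_i$ be the forms with $\alpha|_{W_i}=q_i^*\beta_i$.

For $i,j\in I_d$, a \emph{transverse map from $i$ to $j$} is a smooth map $h:\operatorname{dom}h\to T_j$ on an open, possibly empty, set $\operatorname{dom}h\subset T_i$. It \emph{preserves $\alpha$} if $h^*\beta_j=\beta_i$ on $\operatorname{dom}h$. We write $h:t\mapsto t'$ to mean that $t\in\operatorname{dom}h$ and $h(t)=t'$. If $h$ goes from $i$ to $j$ and $h'$ from $j$ to $k$, then $h'\circ h$, defined on $h^{-1}(\operatorname{dom}h')$, goes from $i$ to $k$, and it preserves $\alpha$ if $h$ and $h'$ do.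

We want transverse maps that follow the leaves from one chart to another. The difficulty is that $q_j$ need not be locally constant on the fibers of $q_i$ in $W_i\cap W_j$, because Lemma~\ref{lem:props}(a) says nothing outside $N_d$. For instance, foliate $\mathbb R^2$ by the $x$-axis and the two open half-planes it bounds. Then $\Phi(x,t)=(x,t)$ and $\Phi'(x,t)=(x,te^x)$, for $|x|<1$ and $t\in\mathbb R$, are adapted charts of rank $1$, and $q'(\Phi(x,t))=te^{-x}$ depends on $x$. So a change of charts does not induce a map of transversals by itself. We choose a slice $\Phi_i(\{x\}\times T_i)$ to define one, and we take $x$ rational to keep the family countable.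

For $i,j\in I_d$ and $x\in Q_i\cap\mathbb Q^d$ the \emph{elementary holonomy map} is
\[
h_{i,j,x}:\{t\in T_i:\Phi_i(x,t)\in W_j\}\to T_j,\qquad h_{i,j,x}(t)=q_j(\Phi_i(x,t)).
\]
Let $H_{\mathcal F}$ be the set of all finite compositions of elementary holonomy maps, for all $d$; we call its elements \emph{holonomy maps}. There are countably many triples $(i,j,x)$ and countably many finite words in them, so $H_{\mathcal F}$ is countable.

\begin{lemma}\label{lem:preserve}
Every $h\in H_{\mathcal F}$ preserves every basic form $\alpha$.
\end{lemma}

\begin{proof}
It suffices to treat elementary maps. On $\operatorname{dom}h_{i,j,x}$ the map $\Phi_i(x,\cdot)$ takes values in $W_j$, so by Lemma~\ref{lem:props}(b)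
\[
h_{i,j,x}^*\beta_j=\Phi_i(x,\cdot)^*q_j^*\beta_j=\Phi_i(x,\cdot)^*\alpha=\beta_i .\qedhere
\]
\end{proof}

This identity holds on the whole open domain of $h$, although $h$ respects leaves only over $N_d$. We show next that over $N_d$ the holonomy maps do follow the leaves, first across one overlap and then along a path.

\begin{lemma}\label{lem:overlap}
Let $i,j\in I_d$ and $z\in W_i\cap W_j\cap N_d$. There is $x'\in Q_i\cap\mathbb Q^d$ with $h_{i,j,x'}:q_i(z)\mapsto q_j(z)$.
\end{lemma}

\begin{proof}
Write $z=\Phi_i(x,t)$. Choose $x'$ rational and so close to $x$ that the segment $c(s)=\Phi_i(x+s(x'-x),t)$, $s\in[0,1]$, lies in $W_j$. It is an integral curve of the tangent field $\sum_k(x'_k-x_k)\partial_k$ on $W_i$, so by Lemma~\ref{lem:curves} it is a smooth curve in $L_z$, and $L_z\subset N_d$. By Lemma~\ref{lem:props}(a) for the chart $\Phi_j$, the function $q_j\circ c$ is constant. Hence $h_{i,j,x'}(t)=q_j(c(1))=q_j(c(0))=q_j(z)$.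
\end{proof}

\begin{lemma}\label{lem:path}
Let $i,j\in I_d$, and let $z\in W_i$ and $z'\in W_j$ lie in the same leaf $L$ of dimension $d$. There is $h\in H_{\mathcal F}$ from $i$ to $j$ with $h:q_i(z)\mapsto q_j(z')$.
\end{lemma}

\begin{proof}
Since $L$ is a connected manifold, there is a piecewise smooth path $\gamma:[0,1]\to L$ from $z$ to $z'$. It is continuous into $N$ with image in $N_d$, so the open sets $\gamma^{-1}(W_k)$, $k\in I_d$, cover $[0,1]$. By the Lebesgue number lemma there are $0=s_0<\dots<s_\ell=1$ and $i_1,\dots,i_\ell\in I_d$ with $\gamma([s_{r-1},s_r])\subset W_{i_r}$. Put $i_0=i$, $i_{\ell+1}=j$ and $z_r=\gamma(s_r)$. Then $z_r\in W_{i_r}\cap W_{i_{r+1}}\cap N_d$ for $0\le r\le\ell$, and Lemma~\ref{lem:overlap} gives elementary maps $h_r$ from $i_r$ to $i_{r+1}$ with $h_r:q_{i_r}(z_r)\mapsto q_{i_{r+1}}(z_r)$. For $r<\ell$, Lemma~\ref{lem:props}(a) applied to $\gamma|_{[s_r,s_{r+1}]}$ gives $q_{i_{r+1}}(z_r)=q_{i_{r+1}}(z_{r+1})$, so the output of $h_r$ is the input of $h_{r+1}$. Hence $h=h_\ell\circ\cdots\circ h_0$ sends $q_i(z_0)=q_i(z)$ to $q_j(z_\ell)=q_j(z')$.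
\end{proof}

\section{The Baire argument}\label{sec:baire}

Lemma~\ref{lem:path} relates $f(u)$ and $g(u)$ by a holonomy map that depends on $u$ in an uncontrolled way, while pulling back a form requires one map that works on an open set. We use the Baire category theorem: a nonempty open subset of $\mathbb R^m$ that is a countable union of relatively closed sets has a nonempty open subset contained in one of them. We state the step for a general equivalence relation, for use in Section~\ref{sec:sym}. A set $H$ of transverse maps \emph{connects} an equivalence relation $\sim$ on $N$ if, for all $d$, all $i,j\in I_d$ and all $z\in W_i\cap N_d$, $z'\in W_j\cap N_d$ with $z\sim z'$, there is $h\in H$ from $i$ to $j$ with $h:q_i(z)\mapsto q_j(z')$.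

\begin{proposition}\label{prop:baire}
Let $\sim$ be an equivalence relation on $N$ such that $z\sim z'$ implies $\dim L_z=\dim L_{z'}$, and let $H$ be a countable set of transverse maps that connects $\sim$. Let $f,g:U\to N$ be a pair of lifts for $N/{\sim}$.
\begin{enumerate}
\item[(a)] Every nonempty open set $U'\subset U$ contains a nonempty open set $V$ for which there are $d$, indices $i,j\in I_d$ and $h\in H$ from $i$ to $j$ with $f(V)\subset W_i$, $g(V)\subset W_j$ and $h:q_i(f(v))\mapsto q_j(g(v))$ for all $v\in V$.
\item[(b)] If $\alpha$ is a basic form preserved by every $h\in H$, then $f^*\alpha=g^*\alpha$.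
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The set $H$ relates only points of one $N_d$, so we first make the leaf dimension constant. The function $\delta(u)=\dim L_{f(u)}=\dim L_{g(u)}$ takes values in $\{0,\dots,n\}$. Let $d$ be its maximum on $U'$, attained at $u_0$. By Lemma~\ref{lem:lsc} and the continuity of $f$ we have $\delta\ge d$ near $u_0$, hence $\delta=d$ near $u_0$. Choose $i,j\in I_d$ with $f(u_0)\in W_i$, $g(u_0)\in W_j$, and an open neighborhood $U''\subset U'$ of $u_0$ with $\delta=d$ on $U''$, $f(U'')\subset W_i$ and $g(U'')\subset W_j$.

For $h\in H$ from $i$ to $j$ let $O_h=\{u\in U'':q_i(f(u))\in\operatorname{dom}h\}$, an open set, and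
\[
A_h=\{u\in O_h: h(q_i(f(u)))=q_j(g(u))\}.
\]
The set $A_h$ is closed in $O_h$ but perhaps not in $U''$. Write $O_h$ as a countable union of compact sets $K_{h,l}$; each $A_h\cap K_{h,l}$ is compact, hence closed in $U''$. For $u\in U''$ the points $f(u)\in W_i\cap N_d$ and $g(u)\in W_j\cap N_d$ are equivalent, so $u\in A_h$ for some $h$. Thus $U''$ is the countable union of the closed sets $A_h\cap K_{h,l}$, and one of them contains a nonempty open set $V$.

(b) On a set $V$ as in (a) we have $q_j\circ g=h\circ q_i\circ f$, so
\[
g^*\alpha=(q_j\circ g)^*\beta_j=(q_i\circ f)^*h^*\beta_j=(q_i\circ f)^*\beta_i=f^*\alpha .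
\]
The set of $u\in U$ with $(f^*\alpha)_u=(g^*\alpha)_u$ therefore meets every nonempty open set. It is closed, so it is $U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\sim$ be the relation of lying in the same leaf. The countable set $H_{\mathcal F}$ connects $\sim$ by Lemma~\ref{lem:path}, and its elements preserve every basic form by Lemma~\ref{lem:preserve}. Proposition~\ref{prop:baire}(b) gives \eqref{eq:claim}, to which the theorem was reduced in Section~\ref{sec:descent}.
\end{proof}

\begin{remark}[the hypotheses]\label{rem:hyp}
The extension property was used in Lemmas~\ref{lem:lsc} and~\ref{lem:charts}. Without it the theorem fails: partition $\mathbb R^2$ into the $x$-axis and the points off it. A tangent field vanishes off the axis, hence everywhere, so all forms are basic; but $f(u)=(u,0)$ and $g(u)=(0,0)$ form a pair of lifts with $f^*dx\ne g^*dx$. Connectedness of the leaves was used in Lemma~\ref{lem:path}. Without it, partition $\mathbb R$ into the sets $\{t,-t\}$: again all forms are basic, but $f=\mathrm{id}$ and $g=-\mathrm{id}$ pull $dt$ back to different forms. Second countability of $N$ makes $H_{\mathcal F}$ countable.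 If $N$ is only paracompact, the theorem still holds: the components of $N$ are second countable, and for connected $U$ a pair of lifts $f,g:U\to N$ takes values in one component because leaves are connected, so \eqref{eq:claim} follows from the case of that component.
\end{remark}

\begin{remark}[tensors]\label{rem:tensor}
Of the form $\alpha$, the proof that it descends uses only Lemma~\ref{lem:props}(b) and the functoriality of pullback. It therefore applies to covariant tensor fields of any symmetry type and to forms with values in a fixed finite-dimensional vector space: such an object on $N$ descends to $N/\mathcal F$ whenever its contraction with $X$ in every slot and its Lie derivative along $X$ vanish for all $X$ tangent to $\mathcal F$. In Lemma~\ref{lem:props}(b), the contractions kill every component with an $x_k$-index in some slot, and $\mathcal L_{\partial_k}$ differentiates the remaining coefficients in $x_k$.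
\end{remark}

\section{The structure of pairs of lifts}\label{sec:generic}

A holonomy map records a motion along coordinate segments of adapted charts. Carrying out these motions shows that the first attempt \eqref{eq:flows} does succeed on a dense open set of parameters.

\begin{proposition}\label{prop:generic}
Let $f,g:U\to N$ be smooth with $\pi\circ f=\pi\circ g$, where $\pi:N\to N/\mathcal F$. There is an open dense set $O\subset U$ such that every $u\in O$ has a neighborhood $V$ on which \eqref{eq:flows} holds for some vector fields $Y_1,\dots,Y_\ell$ on $N$ tangent to $\mathcal F$ and smooth functions $\tau_1,\dots,\tau_\ell:V\to\mathbb R$. In general one cannot take $O=U$.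
\end{proposition}

\begin{proof}
Let $O$ be the set of all points with such a neighborhood. It is open, and Example~\ref{ex:circles} shows that it can differ from $U$. To prove density, let $U'\subset U$ be open and nonempty, and let $V\subset U'$, $d$, $i$, $j$, $h$ be as in Proposition~\ref{prop:baire}(a) for $H_{\mathcal F}$. Write $h=h_m\circ\cdots\circ h_0$ with $h_r=h_{i_r,i_{r+1},x_r}$, $i_0=i$ and $i_{m+1}=j$. Define smooth maps on $V$ by
\[
b_0=q_i\circ f,\quad b_{r+1}=h_r\circ b_r,\qquad p_0=f,\quad p_{r+1}(v)=\Phi_{i_r}(x_r,b_r(v))\qquad(0\le r\le m).
\]
By the definition of $h_r$, the point $p_{r+1}(v)$ lies in $W_{i_{r+1}}$ and $q_{i_{r+1}}\circ p_{r+1}=b_{r+1}$. So $p_r=\Phi_{i_r}(a_r,b_r)$ with $a_r:V\to Q_{i_r}$ smooth for $0\le r\le m+1$. Put $p_{m+2}=g$. Since $b_{m+1}=h\circ q_i\circ f=q_j\circ g$, we have $g=\Phi_j(a,b_{m+1})$ with $a:V\to Q_j$ smooth.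

Thus for $0\le r\le m+1$ the points $p_r(v)$ and $p_{r+1}(v)$ lie in the same fiber of $q_{i_r}$, with $Q_{i_r}$-coordinates $a_r(v)$ and $a'_r(v)$, where $a'_r=x_r$ for $r\le m$ and $a'_{m+1}=a$. Move from $p_r(v)$ to $p_{r+1}(v)$ by changing one coordinate at a time, that is, by flowing along $\partial_1,\dots,\partial_d$ of the chart $\Phi_{i_r}$ in turn, for the times $(a'_r(v)-a_r(v))_k$, which are smooth in $v$. The path stays in the chart because $Q_{i_r}$ is a cube.

It remains to make the fields global. Let $V_1$ be a nonempty open set whose closure $\overline{V_1}$ is compact and contained in $V$. For each $r$ the paths with $v\in\overline{V_1}$ fill a compact set $K_r\subset W_{i_r}$, a finite union of continuous images of $\overline{V_1}\times[0,1]$. Choose $\chi_r$ with compact support in $W_{i_r}$ and equal to $1$ near $K_r$. The fields $\chi_r\partial_k$ are defined on $N$ and tangent to $\mathcal F$, and the segments of the paths are integral curves of them. Composing all these flows gives \eqref{eq:flows} on $V_1$, so $V_1\subset O\cap U'$.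
\end{proof}

\section{Countably many transverse symmetries}\label{sec:sym}

In Remark~\ref{rem:hyp} the partition of $\mathbb R$ into the sets $\{t,-t\}$ failed because the identification $t\mapsto-t$ is invisible to tangent vector fields. The remedy is to impose invariance under such identifications as a separate condition, and Proposition~\ref{prop:baire} tolerates countably many of them.

\begin{theorem}\label{thm:sym}
Let $\mathcal F$ be a singular foliation of $N$ and $\Psi$ a countable set of diffeomorphisms $\psi:\operatorname{dom}\psi\to\operatorname{im}\psi$ between open subsets of $N$ with $d\psi(T_xL_x)=T_{\psi(x)}L_{\psi(x)}$ for all $x\in\operatorname{dom}\psi$. Let $\sim$ be the equivalence relation generated by the relation of lying in the same leaf and by $x\sim\psi(x)$ for $\psi\in\Psi$, $x\in\operatorname{dom}\psi$, and let $\pi:N\to N/{\sim}$ be the quotient map. Then $\pi^*$ is an isomorphism from $\Omega^\bullet(N/{\sim})$ onto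
\[
\{\alpha\in\Omega_b^\bullet(N,\mathcal F):\psi^*\alpha=\alpha|_{\operatorname{dom}\psi}\ \text{ for all }\psi\in\Psi\}.
\]
The countability of $\Psi$ cannot be dropped.
\end{theorem}

\begin{proof}
The map $\pi^*$ is injective by Lemma~\ref{lem:descent}(a). Let $\alpha$ be in its image. Every pair of lifts for $N/\mathcal F$ is a pair of lifts for $N/{\sim}$, so by Lemma~\ref{lem:descent}(b) the form $\alpha$ descends to $N/\mathcal F$ and is basic; and $\pi\circ\psi=\pi$ on $\operatorname{dom}\psi$ gives $\psi^*\alpha=\alpha$ there.

Conversely, let $\alpha$ be basic and $\Psi$-invariant. Adding the inverses of its elements to $\Psi$ changes neither the hypotheses, nor $\sim$, nor the invariant forms, so we assume $\Psi=\Psi^{-1}$. The hypothesis gives $\dim L_{\psi(x)}=\dim L_x$, so $z\sim z'$ implies $\dim L_z=\dim L_{z'}$. For $\psi\in\Psi$, $i,j\in I_d$ and $x\in Q_i\cap\mathbb Q^d$ define a transverse map from $i$ to $j$ by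
\[
h_{\psi,i,j,x}(t)=q_j(\psi(\Phi_i(x,t)))\quad\text{on}\quad\{t\in T_i:\Phi_i(x,t)\in\psi^{-1}(W_j)\}.
\]
It preserves $\alpha$, since its pullback of $\beta_j$ is $\Phi_i(x,\cdot)^*\psi^*\alpha=\Phi_i(x,\cdot)^*\alpha=\beta_i$. Let $H$ be the countable set of finite compositions of these maps and of elements of $H_{\mathcal F}$; all of them preserve $\alpha$.

Let $z=\Phi_i(x,t)\in W_i\cap N_d\cap\operatorname{dom}\psi$ with $\psi(z)\in W_j$. We claim that $h_{\psi,i,j,x'}:q_i(z)\mapsto q_j(\psi(z))$ for some rational $x'$. Take the segment $c$ from the proof of Lemma~\ref{lem:overlap}, with $x'$ so close to $x$ that $c$ lies in the open set $\psi^{-1}(W_j)$. It is a smooth curve in $L_z\subset N_d$. The curve $\psi\circ c$ lies in $W_j\cap N_d$, and its velocity $d\psi(\dot c)$ is tangent to the leaves by hypothesis. By Lemma~\ref{lem:props}(a), $q_j\circ\psi\circ c$ is constant; its values at $s=1$ and $s=0$ are $h_{\psi,i,j,x'}(t)$ and $q_j(\psi(z))$.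

Now let $z\in W_i\cap N_d$ and $z'\in W_j\cap N_d$ be equivalent. There is a chain $z=z_0,z_1,\dots,z_\ell=z'$ with $\ell\ge1$ in which $z_{r+1}$ lies in the leaf of $z_r$ or equals $\psi(z_r)$ for some $\psi\in\Psi$. All $z_r$ lie in $N_d$. Choose $i_r\in I_d$ with $z_r\in W_{i_r}$, $i_0=i$ and $i_\ell=j$. Lemma~\ref{lem:path} or the claim gives a map in $H$ sending $q_{i_r}(z_r)$ to $q_{i_{r+1}}(z_{r+1})$, and the composition of these maps sends $q_i(z)$ to $q_j(z')$. So $H$ connects $\sim$, and $\alpha$ lies in the image of $\pi^*$ by Proposition~\ref{prop:baire}(b) and Lemma~\ref{lem:descent}(b).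

For the last assertion let $N=\mathbb R$, let $\mathcal F$ be the foliation by points and $\Psi$ the uncountable set of all translations. The form $dx$ is basic and $\Psi$-invariant, but $N/{\sim}$ is a point, and $dx$ does not descend: $f=\mathrm{id}$, $g=0$ is a pair of lifts with $f^*dx\neq g^*dx$.
\end{proof}

In the last example the sets on which one translation carries $f(u)$ to $g(u)$ are single points: it is exactly the Baire step that breaks down.

\section{Lie groupoids and group actions}\label{sec:groupoid}

A \emph{Lie groupoid} $\mathcal G\rightrightarrows N$ consists of a manifold $\mathcal G$ of arrows, here not assumed Hausdorff, surjective submersions $s,t:\mathcal G\to N$ (source and target), an associative smooth multiplication $(g,g')\mapsto gg'$ defined when $s(g)=t(g')$, with $s(gg')=s(g')$ and $t(gg')=t(g)$, smooth units $x\mapsto 1_x$ and a smooth inversion that exchanges $s$ and $t$. The \emph{orbit} of $x$ is $t(s^{-1}(x))$, and $N/\mathcal G$ is the quotient of $N$ by the partition into orbits. The Lie algebroid of $\mathcal G$ is the vector bundle $A\to N$, $A_x=\ker d_{1_x}s$, with \emph{anchor} $\rho=dt|_A:A\to TN$. Right translation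 $R_g(k)=kg$ is a diffeomorphism $s^{-1}(t(g))\to s^{-1}(s(g))$ with $R_g(1_{t(g)})=g$ and $t\circ R_g=t$, so
\begin{equation}\label{eq:right}
dt(\ker d_gs)=\rho(A_{t(g)}).
\end{equation}
We use one textbook fact \cite{Mackenzie,CrainicFernandes}: $N$ is partitioned into connected immersed submanifolds, the orbits of $A$, with $T_xL_x=\rho(A_x)$. They form a singular foliation $\mathcal F$, since every $a\in A_x$ extends to a section of $A$, whose anchor is a tangent field.

\begin{corollary}\label{cor:groupoid}
Let $\mathcal G\rightrightarrows N$ be a Lie groupoid whose space of arrows is second countable, possibly non-Hausdorff; neither properness nor linearizability is assumed. Then $\pi^*$ is an isomorphism from $\Omega^\bullet(N/\mathcal G)$ onto $\{\alpha\in\Omega^\bullet(N):s^*\alpha=t^*\alpha\}$. In particular, for any smooth action on $N$ of a Lie group $G$ with countably many components, $\Omega^\bullet(N/G)$ is isomorphic to the complex of $G$-invariant horizontal forms.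
\end{corollary}

Here $\alpha$ is \emph{horizontal} if $\iota_{\xi_N}\alpha=0$ for all $\xi$ in the Lie algebra of $G$, where $\xi_N(x)=\frac{d}{d\tau}\big|_{\tau=0}\exp(\tau\xi)x$.

\begin{proof}
Injectivity is Lemma~\ref{lem:descent}(a), and $\pi\circ s=\pi\circ t$ gives $s^*\alpha=t^*\alpha$ for $\alpha$ in the image. For the converse let $s^*\alpha=t^*\alpha$. We apply Theorem~\ref{thm:sym} to $\mathcal F$, which accounts for moving an arrow within its $s$-fiber, and to countably many local diffeomorphisms supplied by the groupoid.

\emph{Step 1: $\alpha$ is basic.} For $a\in A_x$ and $w_2,\dots,w_k\in T_{1_x}\mathcal G$ we have $ds(a)=0$, so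
\[
\alpha(\rho(a),dt(w_2),\dots,dt(w_k))=(t^*\alpha)(a,w_2,\dots,w_k)=(s^*\alpha)(a,w_2,\dots,w_k)=0 .
\]
As $dt$ is surjective, $\iota_{\rho(a)}\alpha=0$. Since $s^*d\alpha=t^*d\alpha$, the same holds for $d\alpha$, and \eqref{eq:pointwise} applies.

\emph{Step 2: bisections.} A \emph{local bisection} is a smooth map $\sigma:O\to\mathcal G$ on an open set $O\subset N$ such that $s\circ\sigma=\mathrm{id}$ and $\psi=t\circ\sigma$ is a diffeomorphism onto an open set. Then $\psi^*\alpha=\sigma^*t^*\alpha=\sigma^*s^*\alpha=\alpha$ on $O$. We show that $d\psi(\rho(A_x))=\rho(A_{\psi(x)})$. Let $g=\sigma(x)$, $a\in A_x$ and $w=d\sigma(\rho(a))$, so that $ds(w)=\rho(a)$ and $dt(w)=d\psi(\rho(a))$. Choose a curve $k$ in $s^{-1}(x)$ with $k(0)=1_x$ and $\dot k(0)=a$. The curve $\tau\mapsto g\,k(\tau)^{-1}$ starts at $g$ and has source $t(k(\tau))$ and constant target, so its velocity $w'$ at $0$ satisfies $ds(w')=\rho(a)$ and $dt(w')=0$. Then $w-w'\in\ker d_gs$, and $dt(w)=dt(w-w')\in\rho(A_{\psi(x)})$ by \eqref{eq:right}. This gives one inclusion. The map $y\mapsto\sigma(\psi^{-1}(y))^{-1}$ is a local bisection with diffeomorphism $\psi^{-1}$, which gives the other.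

\emph{Step 3: $t$ maps a path in an $s$-fiber into one leaf.} Let $\kappa:[0,1]\to\mathcal G$ be smooth with $s\circ\kappa$ constant, and $\gamma=t\circ\kappa$. The smooth map $(\varepsilon,\tau)\mapsto\kappa(\varepsilon)\kappa(\tau)^{-1}$ has source $\gamma(\tau)$, target $\gamma(\varepsilon)$ and value $1_{\gamma(\tau)}$ at $\varepsilon=\tau$. Its $\varepsilon$-derivative at $\varepsilon=\tau$ is an element $a(\tau)\in A_{\gamma(\tau)}$, smooth in $\tau$, with $\rho(a(\tau))=\dot\gamma(\tau)$. Near $\tau_0$ write $a(\tau)=\sum_l\lambda_l(\tau)e_l(\gamma(\tau))$ in a local frame $(e_l)$ of $A$, with $\lambda_l$ smooth. Then $\tau\mapsto(\tau,\gamma(\tau))$ is an integral curve of the field $\partial_\tau+\sum_l\lambda_l(\tau)\rho(e_l)$, which is tangent to the singular foliation of $\mathbb R\times N$ with leaves $\mathbb R\times L$. By Lemma~\ref{lem:curves}, $\gamma$ stays in one leaf near $\tau_0$, hence on all of $[0,1]$ by connectedness.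

\emph{Step 4: countably many bisections suffice.} Let $g\in\mathcal G$. The subspaces $\ker d_gs$ and $\ker d_gt$ both have codimension $n$, so they have a common complement $E$. On a small submanifold $\Sigma$ through $g$ tangent to $E$, both $s$ and $t$ restrict to diffeomorphisms onto open sets, and $\sigma_g=(s|_\Sigma)^{-1}$ is a local bisection with $\sigma_g(s(g))=g$; put $\psi_g=t\circ\sigma_g$. Take a chart $B'\times D$ of $\mathcal G$ around $g$ in which $s$ is the projection onto an open set $B'\subset\operatorname{dom}\sigma_g$ and $D$ is a ball. Let $B''=\{y\in B':\sigma_g(y)\in B'\times D\}$, an open neighborhood of $s(g)$, and $B_g=B''\times D$. For $g'\in B_g$ with $y=s(g')$, both $g'$ and $\sigma_g(y)$ lie in $\{y\}\times D$, so a segment in an $s$-fiber joins them. By Step~3, $t(g')$ and $\psi_g(s(g'))$ lie in the same leaf. Since $\mathcal G$ is second countable, countably many sets $B_g$ cover it. Let $\Psi$ be the corresponding countable set of maps $\psi_g$ and $\sim$ the relation of Theorem~\ref{thm:sym}. Then $s(g')\sim t(g')$ for every arrow $g'$, so each orbit of $\mathcal G$ lies in one class of $\sim$.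

\emph{Step 5: each class of $\sim$ lies in one orbit.} The arrow $\sigma_g(x)$ joins $x$ to $\psi_g(x)$, so it suffices to show that each leaf $L$ lies in one orbit. Let $a$ be a section of $A$. The right-invariant field $a^R_g=dR_g(a_{t(g)})$ on $\mathcal G$ is tangent to the $s$-fibers and $t$-related to $\rho(a)$. If $c$ is an integral curve of $\rho(a)$ and $k$ an integral curve of $a^R$ with $k(\tau_0)=1_{c(\tau_0)}$, then $t\circ k=c$ near $\tau_0$ by uniqueness in $N$, and $s\circ k$ is constant. So $c$ stays in one orbit locally, hence globally. For $p\in L$ choose sections $a_1,\dots,a_d$ such that the vectors $\rho(a_k)(p)$ form a basis of $T_pL$, and let $\phi^k$ be the flow of $\rho(a_k)$. The map $x\mapsto\phi^1_{x_1}\circ\cdots\circ\phi^d_{x_d}(p)$ is smooth into $L$ by Lemma~\ref{lem:curves} and has invertible differential at $0$, so its image is a neighborhood of $p$ in $L$ contained in the orbit of $p$. The orbits thus cut $L$ into open sets, and $L$ is connected.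

By Steps 4 and 5, $N/{\sim}=N/\mathcal G$. By Steps 1 and 2 the hypotheses of Theorem~\ref{thm:sym} hold and $\alpha$ is basic and $\Psi$-invariant, so $\alpha$ lies in the image of $\pi^*$.

\emph{Group actions.} The action groupoid is $\mathcal G=G\times N$ with $s(g,x)=x$, $t(g,x)=gx$ and $(g',gx)(g,x)=(g'g,x)$. It is second countable because $G$ has countably many components, its orbits are those of $G$, and $\rho(A_x)=\{\xi_N(x)\}$. If $s^*\alpha=t^*\alpha$, then $\alpha$ is horizontal by Step~1, and restricting to $\{g\}\times N$ gives $g^*\alpha=\alpha$. Conversely, let $\alpha$ be invariant and horizontal. Every tangent vector $w$ at $(g,x)$ is the velocity at $0$ of a curve $(g\exp(\tau\xi),x(\tau))$; with $v=\dot x(0)$ we get $ds(w)=v$ and $dt(w)=dg(\xi_N(x)+v)$, where $dg$ is the differential of $y\mapsto gy$. Hence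
\[
(t^*\alpha)(w_1,\dots,w_k)=\alpha_x\big((\xi_1)_N+v_1,\dots,(\xi_k)_N+v_k\big)=\alpha_x(v_1,\dots,v_k)=(s^*\alpha)(w_1,\dots,w_k),
\]
by invariance and then horizontality.
\end{proof}

The countability hypotheses are needed: the group $\mathbb R$ with the discrete topology acts on $\mathbb R$ by translations with a single orbit, and $dx$ is invariant and horizontal but does not descend to a point.

\section{Orbits of families of vector fields}\label{sec:family}

Let $S$ be a family of \emph{local vector fields} on $N$, that is, smooth vector fields defined on open subsets. An \emph{$S$-flow} is a composition $\varphi=\phi^{X_\ell}_{s_\ell}\circ\cdots\circ\phi^{X_1}_{s_1}$ with $X_r\in S$ and $s_r\in\mathbb R$, on the open set where it is defined; the identity is the empty composition. The \emph{orbits} of $S$ are the classes of the relation $y\sim\varphi(y)$, and $N/S$ is the quotient. Adjoining the zero field on $N$ to $S$ does not change the orbits and makes the domains cover $N$. Sussmann's orbit theorem \cite{Sussmann} then says that the orbits are connected immersed submanifolds and that $T_yL_y$ is spanned by the values at $y$ of the fields $\varphi_*X$,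 with $X\in S$ and $\varphi$ an $S$-flow. The orbits form a singular foliation $\mathcal F$: a vector in $T_yL_y$ is the value of a linear combination of tangent fields $\varphi_*X$ defined near $y$, and a cutoff function makes that combination global.

The fields of $S$ alone need not span $T_yL_y$. For $S=\{\partial_x,x\partial_y\}$ on $\mathbb R^2$ they span only a line at points of the $y$-axis, while the time-$s$ flow of $\partial_x$ pushes $x\partial_y$ to $(x-s)\partial_y$, so that all orbits are open. Nevertheless it suffices to test a form against $S$.

\begin{corollary}\label{cor:family}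
Let $S$ be any family of local vector fields on $N$. Then $\pi^*$ is an isomorphism from $\Omega^\bullet(N/S)$ onto
\[
\{\alpha\in\Omega^\bullet(N):\iota_X\alpha=0\ \text{ and }\ \iota_Xd\alpha=0\ \text{ for all }X\in S\}.
\]
\end{corollary}

\begin{proof}
Adjoining the zero field does not change this set of forms either. By Theorem~\ref{thm:main} it suffices to show that the set equals $\Omega_b^\bullet(N,\mathcal F)$. Each $X\in S$ is tangent to $\mathcal F$ (take $\varphi=\mathrm{id}$), so basic forms belong to the set by \eqref{eq:pointwise}. Conversely, let $\alpha$ belong to the set. Cartan's formula gives $\mathcal L_X\alpha=0$ for $X\in S$, so by Lemma~\ref{lem:flow}, restricted to a fixed time, the flow of $X$ preserves $\alpha$. Hence every $S$-flow $\varphi$ satisfies $\varphi^*\alpha=\alpha$ and $\varphi^*d\alpha=d\alpha$ on its domain. For $y=\varphi(x)$ with $x$ in the domain of $X$,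
\[
\alpha_y\big(d\varphi(X_x),d\varphi(v_2),\dots,d\varphi(v_k)\big)=\alpha_x(X_x,v_2,\dots,v_k)=0 ,
\]
and $d\varphi$ is invertible, so $\iota_{\varphi_*X}\alpha=0$; the same computation applies to $d\alpha$. These fields span the tangent spaces of the leaves, so $\alpha$ is basic by \eqref{eq:pointwise}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CrainicFernandes}
Crainic and Fernandes, \emph{Lectures on integrability of Lie brackets}.

\bibitem{Mackenzie}
Mackenzie, \emph{General Theory of Lie Groupoids and Lie Algebroids}, 2005.

\bibitem{Miyamoto}
David Miyamoto, \emph{Singular foliations through diffeology}, arXiv:2303.07494 (2023).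

\bibitem{Sussmann}
Sussmann, \emph{Trans. AMS} \textbf{180} (1973).

\end{thebibliography}
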